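\title{Flat Hopf Galois extensions of skew Calabi--Yau algebras}

\begin{abstract}
Let $H$ be a skew Calabi--Yau Hopf algebra of dimension $n$ with bijective antipode, and let $A\subseteq B$ be an $H$-Galois extension such that $B$ is flat as a left and as a right $A$-module. We prove that if $A$ is skew Calabi--Yau of dimension $d$, then $B$ is skew Calabi--Yau of dimension $d+n$; faithful flatness is not needed. The proof rests on two Hopf module structures on $\operatorname{Ext}^d_{A^e}(A,B^e)$, one for each tensor factor of $B^e$. It also describes the Nakayama automorphism of $B$ and carries Van den Bergh duality from $A$ to $B$. Examples built from $SL_2$ and $PGL_2$ show that such extensions need not be faithfully flat and that the property does not descend from $B$ to $A$.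
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is a field, algebras are $k$-algebras, $\otimes=\otimes_k$, and $A^e=A\otimes A^{\mathrm{op}}$. An $A$-bimodule $M$ is a left $A^e$-module through $(a\otimes a')m=ama'$, and a right $A^e$-module $V$ is regarded as a bimodule through $a'va=v(a\otimes a')$. On $A^e=A\otimes A$ itself, left multiplication is the \emph{outer} structure $a(x\otimes x')a'=ax\otimes x'a'$ and right multiplication is the \emph{inner} structure $(x\otimes x')(a\otimes a')=xa\otimes a'x'$. The groups $\operatorname{Ext}^i_{A^e}(M,A^e)$ are formed with the outer structure and are bimodules through the inner one.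

\subsection{Skew Calabi--Yau algebras}

\begin{definition}
An algebra $A$ is \emph{homologically smooth} if $A$ has a finite resolution by finitely generated projective $A^e$-modules. It is \emph{skew Calabi--Yau of dimension $d$} if it is homologically smooth, $\operatorname{Ext}^i_{A^e}(A,A^e)=0$ for $i\ne d$, and $\operatorname{Ext}^d_{A^e}(A,A^e)\cong A^\mu$ as bimodules for an algebra automorphism $\mu$, the \emph{Nakayama automorphism}. Here $A^\mu$ is $A$ with right action $x\cdot a=x\mu(a)$. If one can take $\mu=\mathrm{id}$, then $A$ is \emph{Calabi--Yau}. A Hopf algebra is skew Calabi--Yau if its underlying algebra is.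
\end{definition}

The first two conditions give a duality between Hochschild cohomology and homology: with $U=\operatorname{Ext}^d_{A^e}(A,A^e)$, facts (T2) and (T3) of Section~\ref{sec:tools} yield $\operatorname{Ext}^i_{A^e}(A,M)\cong\operatorname{Tor}^{A^e}_{d-i}(U,M)$ for every bimodule $M$. The third condition says that the twisting bimodule $U$ is as simple as it can be. The commutative model is the following textbook fact.

\begin{itemize}
\item[(S)] Let $A$ be a smooth commutative algebra of finite type, of pure dimension $d$. The kernel of $A^e\to A$ is locally generated by a regular sequence of length $d$; hence $A$ is homologically smooth, $\operatorname{Ext}^i_{A^e}(A,A^e)=0$ for $i\ne d$, and $U\cong\bigwedge^d_A\operatorname{Der}_k(A)$, with equal left and right actions.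
\end{itemize}
Such an $A$ is therefore skew Calabi--Yau exactly when $\operatorname{Spec}A$ has a nowhere vanishing $d$-form, and then $\mu=\mathrm{id}$. For instance, $k[y_1,\dots,y_d]$ is Calabi--Yau of dimension $d$ and $k[g^{\pm1}]$ is Calabi--Yau of dimension $1$.

The condition $U\cong A^\mu$ will be recognized by the following criterion.

\begin{lemma}\label{lem:generator}
Let $R$ be an algebra, $V$ an $R$-bimodule, and $v\in V$ an element such that $r\mapsto rv$ and $r\mapsto vr$ are bijections $R\to V$. Then $vr=\nu(r)v$ defines an algebra automorphism $\nu$ of $R$, and $V\cong R^\nu$. Conversely, $v=1\in R^\nu$ has these properties.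
\end{lemma}

\begin{proof}
The map $\nu$ is a composite of two $k$-linear bijections, $\nu(1)=1$, and $\nu(rs)v=vrs=\nu(r)vs=\nu(r)\nu(s)v$. The left $R$-linear bijection $rv\mapsto r$ is right linear onto $R^\nu$ because $(rv)s=r\nu(s)v$. In $R^\nu$ we have $r\cdot1=r$ and $1\cdot r=\nu(r)$.
\end{proof}

\subsection{Hopf Galois extensions}

Let $H$ be a Hopf algebra with comultiplication $\Delta(h)=h_1\otimes h_2$, counit $\varepsilon$ and antipode $S$. Let $B$ be a right $H$-comodule algebra, that is, an algebra with a coaction $\rho\colon B\to B\otimes H$, $\rho(b)=b_0\otimes b_1$, that is an algebra map. As usual, $b_0\otimes b_1\otimes b_2$ denotes $(\rho\otimes\mathrm{id})\rho(b)=(\mathrm{id}\otimes\Delta)\rho(b)$. Let $A=B^{\operatorname{co}H}=\{b\in B:\rho(b)=b\otimes1\}$. The extension $A\subseteq B$ is \emph{$H$-Galois} if the canonical map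
\[
\beta\colon B\otimes_AB\to B\otimes H,\qquad b\otimes b'\mapsto bb'_0\otimes b'_1,
\]
is bijective. It is \emph{flat} (\emph{faithfully flat}) if $B$ is flat (faithfully flat) both as a left and as a right $A$-module.

The two extreme cases are $H=k$, $B=A$, and $A=k$, $B=H$ with $\rho=\Delta$, where $\beta^{-1}(h\otimes g)=hS(g_1)\otimes g_2$. In general $B$ is built from $A$ and $H$ as a principal bundle is built from base and group. Indeed, if $H=\mathcal O(G)$ for an affine algebraic group $G$ and $B$ is commutative, put $X=\operatorname{Spec}B$ and $Y=\operatorname{Spec}A$; then $\beta$ corresponds to $X\times G\to X\times_YX$, $(x,g)\mapsto(x,xg)$, and its bijectivity says that $G$ acts simply transitively on the nonempty fibers of $X\to Y$. A flat extension is faithfully flat exactly when no fiber is empty.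

\subsection{The question and the results}

It is known that if $H$ is skew Calabi--Yau of dimension $n$, $A\subseteq B$ is a faithfully flat $H$-Galois extension, and $A$ is skew Calabi--Yau of dimension $d$, then $B$ is skew Calabi--Yau of dimension $d+n$. The following question comes from Zhu's paper \cite{Zhu}.

\begin{quote}
Let $H$ be a skew Calabi--Yau Hopf algebra with bijective antipode and let $A\subseteq B$ be a flat $H$-Galois extension. If $A$ is skew Calabi--Yau, must $B$ be skew Calabi--Yau?
\end{quote}

Geometry suggests a positive answer: a volume form on $X$ should arise from one on $Y$ and an invariant one on $G$, and this construction never looks at the points of $Y$ with empty fiber. The algebraic obstacle is that descent fails. A nonzero $A$-module $N$ may have $B\otimes_AN=0$ (Example~\ref{ex:SL2}), so $N$ cannot in general be recovered as the coinvariants of $B\otimes_AN$. The proof below needs this recovery only for \emph{flat} $N$, where it holds for free.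

\begin{theorem}\label{thm:main}
Let $H$ be a skew Calabi--Yau Hopf algebra of dimension $n$ with bijective antipode, let $A\subseteq B$ be a flat $H$-Galois extension, and let $A$ be skew Calabi--Yau of dimension $d$. Then $B$ is skew Calabi--Yau of dimension $d+n$.
\end{theorem}

Let $k$ also denote the trivial right $H$-module. The left $H$-module $\operatorname{Ext}^n_H(k,H)$ is one-dimensional (Lemma~\ref{lem:trivial}), so $H$ acts on it through an algebra map $\chi\colon H\to k$.

\begin{theorem}[The Nakayama automorphism]\label{thm:nakayama}
In the situation of Theorem~\ref{thm:main}, let $\operatorname{Ext}^d_{A^e}(A,A^e)\cong A^\mu$. The Nakayama automorphism $\nu$ of $B$ can be chosen such that $\nu|_A=\mu$ and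
\[
\rho(\nu^{-1}(b))=\nu^{-1}(b_0)\otimes\chi(S(b_1))\,S^2(b_2)\,\chi(b_3)\qquad(b\in B).
\]
\end{theorem}

In particular, if $\chi=\varepsilon$ and $S^2=\mathrm{id}$, then $\nu$ commutes with the coaction. An $A$-bimodule $U$ is \emph{invertible} if $U\otimes_AV\cong A\cong V\otimes_AU$ for some bimodule $V$; for example, $A^\mu$ has inverse $A^{\mu^{-1}}$.

\begin{theorem}[Van den Bergh duality]\label{thm:vdb}
Let $H$ be as in Theorem~\ref{thm:main} and let $A\subseteq B$ be a flat $H$-Galois extension. Suppose that $A$ is homologically smooth, that $\operatorname{Ext}^i_{A^e}(A,A^e)=0$ for $i\ne d$, and that $U=\operatorname{Ext}^d_{A^e}(A,A^e)$ is an invertible $A$-bimodule. Then $B$ is homologically smooth, $\operatorname{Ext}^i_{B^e}(B,B^e)=0$ for $i\ne d+n$, and $D=\operatorname{Ext}^{d+n}_{B^e}(B,B^e)$ is an invertible $B$-bimodule. Moreover, $D\cong U\otimes_AB$ as $(A,B)$-bimodules and $D\cong B\otimes_AU$ as $(B,A)$-bimodules.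
\end{theorem}

The Galois condition cannot be dropped from Theorem~\ref{thm:main}. A $\mathbb Z$-grading is a coaction of $H=k[g^{\pm1}]$ with $g$ group-like, and $B=k[s]/(s^2)$ with $\deg s=1$ is free over its coinvariants $A=k$. But $B$ is a local ring that is not regular, so it is not homologically smooth (see Example~\ref{ex:PGL2} for this implication).

Section~\ref{sec:flat} gives flat extensions that are not faithfully flat and shows that Theorem~\ref{thm:main} has no converse for them. Section~\ref{sec:graded} runs the whole argument by hand in a graded example. The general proof occupies Sections~\ref{sec:tools}--\ref{sec:proofs}.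

\section{Flat extensions that are not faithfully flat}\label{sec:flat}

In this section $H=k[t]$ with $\Delta(t)=t\otimes1+1\otimes t$ and $S(t)=-t$; it is Calabi--Yau of dimension $1$. We write $B\otimes H=B[t]$.

\begin{lemma}\label{lem:local}
Let $B$ be a commutative domain and a $k[t]$-comodule algebra, and let $A\subseteq B^{\operatorname{co}H}$ be a subalgebra. Suppose that nonzero $f_1,f_2\in A$ and $r_1,r_2\in B$ satisfy: $Bf_1+Bf_2=B$; $A_{f_1}\cap A_{f_2}=A$; each $B_{f_i}=A_{f_i}[r_i]$ is a polynomial ring; and $\rho(r_i)=r_i+f_it$. Then $A=B^{\operatorname{co}H}$ and $A\subseteq B$ is a flat Galois extension. If $Af_1+Af_2\ne A$, it is not faithfully flat.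
\end{lemma}

\begin{proof}
Let $(f,r)=(f_i,r_i)$. Since $f$ is coinvariant, $\rho$ extends to the $A_f$-algebra map $A_f[r]\to A_f[r,t]$, $r\mapsto r+ft$. If $x=\sum_m\alpha_mr^m$ is coinvariant, with $\alpha_m\in A_f$, then setting $r=0$ in $\sum_m\alpha_m(r+ft)^m=\sum_m\alpha_mr^m$ gives $\sum_m\alpha_mf^mt^m=\alpha_0$, so $x\in A_f$. Hence $B^{\operatorname{co}H}\subseteq A_{f_1}\cap A_{f_2}=A$.

Since $f_1,f_2$ generate the unit ideal of $B$, a $B$-module vanishes if its localizations at $f_1$ and $f_2$ do. The map $\beta$ is $B$-linear, and its localization at $f$ is the algebra map $A_f[r,r']\to A_f[r,t]$, $r\mapsto r$, $r'\mapsto r+ft$, which is bijective because $f$ is a unit. So $\beta$ has zero kernel and cokernel. For an $A$-module $N$, the $B$-module $\operatorname{Tor}_1^A(B,N)$ localizes to $\operatorname{Tor}_1^A(B_f,N)$, which is zero because $B_f$ is free over $A_f$. So $B$ is flat. Finally, $N=A/(f_1,f_2)$ satisfies $B\otimes_AN=B/(f_1,f_2)B=0$.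
\end{proof}

\begin{example}\label{ex:SL2}
Let $B=\mathcal O(SL_2)=k[a,b,c,d]/(ad-bc-1)$, a domain because $ad-bc-1$ is irreducible. Right multiplication by $\left(\begin{smallmatrix}1&t\\0&1\end{smallmatrix}\right)$ gives the coaction
\[
a\mapsto a,\qquad c\mapsto c,\qquad b\mapsto b+at,\qquad d\mapsto d+ct .
\]
Let $A=k[a,c]$. Solving the relation for $d$, respectively $b$, gives $B_a=k[a^{\pm1},c,b]=A_a[b]$ and $B_c=k[c^{\pm1},a,d]=A_c[d]$; in particular $A$ is a polynomial ring, so $A_a\cap A_c=A$. The relation $ad-bc=1$ shows $Ba+Bc=B$. Lemma~\ref{lem:local} with $(f_1,r_1)=(a,b)$ and $(f_2,r_2)=(c,d)$ shows that $A\subseteq B$ is a flat Galois extension that is not faithfully flat: the map $SL_2\to\mathbb A^2$ taking the first column misses the origin. Theorem~\ref{thm:main} applies with $d+n=2+1$.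
\end{example}

The missed point is invisible from $B$, so it may be made singular.

\begin{example}\label{ex:PGL2}
The relation of $B$ involves only monomials of even degree, so $B$ is $\mathbb Z/2$-graded, and $\rho$ preserves parity. Let $B'$ and $A'=k[a^2,ac,c^2]$ be the even parts of $B$ and $A$; thus $B'=\mathcal O(PGL_2)$. Put
\[
p=a^2,\quad s=c/a,\quad r=ab;\qquad p'=c^2,\quad s'=a/c,\quad r'=cd .
\]
From $B_a=k[a^{\pm1},s,r]$ and $A_a=k[a^{\pm1},s]$ with $s,r$ even we get $B'_{p}=k[p^{\pm1},s,r]=A'_p[r]$, and from $B_c=k[c^{\pm1},s',r']$ we get $B'_{p'}=k[p'^{\pm1},s',r']=A'_{p'}[r']$. Also $\rho(r)=r+pt$ and $\rho(r')=r'+p't$. Cubing $ad-bc=1$ gives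
\[
a^2(ad^3-3d^2bc)+c^2(3adb^2-b^3c)=1,
\]
with even coefficients, so $B'p+B'p'=B'$. The intersection $A'_p\cap A'_{p'}$ consists of even elements of $A_a\cap A_c=A$, so it is $A'$. By Lemma~\ref{lem:local}, $A'\subseteq B'$ is a flat Galois extension.

The algebra $B'$ is Calabi--Yau of dimension $3$. The two charts show that it is smooth of dimension $3$. On their overlap, $p'=ps^2$, $s'=s^{-1}$, and $r'=c(1+bc)/a=s+rs^2$, so $dp'\wedge ds'\wedge dr'=s^2\cdot(-s^{-2})\cdot s^2\,dp\wedge ds\wedge dr$. Hence $p^{-1}dp\wedge ds\wedge dr$ and $-p'^{-1}dp'\wedge ds'\wedge dr'$ glue to a nowhere vanishing $3$-form, and (S) applies.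

The algebra $A'$ is not homologically smooth. If $P\to A'$ were a finite resolution by projective bimodules, it would split as a complex of right modules, so $P\otimes_{A'}N\to N$ would be a projective resolution of each left module $N$, of bounded length. A commutative Noetherian ring of finite global dimension has regular localizations. But $A'$ has Krull dimension $2$, since $A$ is integral over it, while $\mathfrak m=(a^2,ac,c^2)$ has $\dim_k\mathfrak m/\mathfrak m^2=3$. Thus for flat extensions the hypothesis on $A$ cannot be recovered from $B$ and $H$.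
\end{example}

\section{The argument in a graded example}\label{sec:graded}

Fix $q\in k^\times$. Let $A=k[y]$, let $B=\bigoplus_{i\in\mathbb Z}Az^i$ with $z$ invertible and $zy=qyz$, and let $H=k[g^{\pm1}]$ with $\Delta(g)=g\otimes g$. The coaction $\rho(az^i)=az^i\otimes g^i$ has coinvariants $A$. The bimodule $T=B\otimes_AB$ equals $\bigoplus_{i,j}Az^i\otimes z^j$, and $\beta(az^i\otimes z^j)=az^{i+j}\otimes g^j$ is bijective. We compute $\operatorname{Ext}^*_{B^e}(B,W)$ for $W=B^e$.

\emph{Resolving $B$ by copies of $T$.} From $yz^{-1}=qz^{-1}y$ we get $y(z^{-1}\otimes z)=z^{-1}\otimes qyz=(z^{-1}\otimes z)y$ in $T$. Hence $\varphi(b\otimes b')=bz^{-1}\otimes zb'$ is a well-defined bimodule endomorphism of $T$. Under $\beta$ it is multiplication by $g$ on the factor $H$, so $0\to H\xrightarrow{g-1}H\to k\to0$ gives an exact sequence of bimodules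
\begin{equation}\label{eq:TTB}
0\to T\xrightarrow{\varphi-1}T\to B\to0 .
\end{equation}

\emph{The cohomology of $T$.} Applying $B\otimes_A-\otimes_AB$ to the Koszul resolution of $A$ gives a free resolution $0\to B\otimes B\xrightarrow{\partial}B\otimes B\to T$ with $\partial(1\otimes1)=y\otimes1-1\otimes y$. So $\operatorname{Ext}^*_{B^e}(T,W)$ is the cohomology of $W\to W$, $x\otimes x'\mapsto yx\otimes x'-x\otimes x'y$. After the flip $x\otimes x'\mapsto x'\otimes x$ this map is $-\partial$; it is injective, and its cokernel is $E=B\otimes_AB$ with the evident bimodule structure. To find the action of $\varphi$ on $E$, lift $\varphi$ to the resolution. In degree $0$ take $1\otimes1\mapsto z^{-1}\otimes z$. Then $\partial(1\otimes1)$ goes to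
\[
yz^{-1}\otimes z-z^{-1}\otimes zy=qz^{-1}(y\otimes1-1\otimes y)z=\partial(qz^{-1}\otimes z),
\]
so in degree $1$ the lift is $1\otimes1\mapsto qz^{-1}\otimes z$. It sends a cochain $m\in W$ to $qz^{-1}mz$. After the flip, $H$ acts on $E$ from the right by the bimodule automorphism
\[
(x'\otimes x)\cdot g=q\,x'z\otimes z^{-1}x .
\]

\emph{Two gradings.} The long exact sequence of \eqref{eq:TTB} shows that $\operatorname{Ext}^1_{B^e}(B,W)$ and $D=\operatorname{Ext}^2_{B^e}(B,W)$ are the kernel and the cokernel of $g-1$ on $E$, and that the other groups vanish. Now $E=\bigoplus E^{i,j}$ with $E^{i,j}=Az^i\otimes z^j$, and $g$ maps $E^{i,j}$ bijectively onto $E^{i+1,j-1}$ (Figure~\ref{fig:grid}). Because $g$ raises $i$ by one, $E$ is the free $H$-module on $\bigoplus_jE^{0,j}=1\otimes B$. Because $g$ lowers $j$ by one, $E$ is also the free $H$-module on $\bigoplus_iE^{i,0}=B\otimes1$. So $g-1$ is injective, and both $1\otimes B\to D$ and $B\otimes1\to D$ are bijective. The class $w$ of $1\otimes1$ is then a basis of $D$ on the right and on the left, and Lemma~\ref{lem:generator} gives $D\cong B^\nu$.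 Explicitly, $wy=yw$, and $(1\otimes z)\cdot g=qz\otimes1$ gives $wz=qzw$; so $\nu(y)=y$ and $\nu(z)=qz$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!25] (-0.2,-2.4) rectangle (0.2,2.4);
\fill[gray!25] (-2.4,-0.2) rectangle (2.4,0.2);
\foreach \x in {-2,...,1} {\foreach \y in {-1,...,2} {\draw[->] (\x+0.2,\y-0.2) -- (\x+0.8,\y-0.8);}}
\foreach \x in {-2,...,2} {\foreach \y in {-2,...,2} {\fill (\x,\y) circle (1.6pt);}}
\draw (0,0) circle (4.5pt);
\node[above] at (0,2.4) {$i=0$: $1\otimes B$};
\node[right] at (2.4,0) {$j=0$: $B\otimes 1$};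
\end{tikzpicture}
\caption{The point $(i,j)$ stands for the summand $E^{i,j}=Az^i\otimes z^j$ of $E=B\otimes_AB$, and the arrows are the bijections given by $g$. The quotient $D=E/E(g-1)$ identifies all summands on one antidiagonal. Each antidiagonal meets each shaded axis once, so both axes map bijectively onto $D$. The circled summand, common to both axes, contains $1\otimes1$.}
\label{fig:grid}
\end{figure}

One grading alone would give the vanishing and a basis of $D$ on one side; the second grading shows that the same element is a basis on the other side. In general the gradings become coactions of $H$, the statement that a graded module over $k[g^{\pm1}]$ is free on its degree zero part becomes the fundamental theorem of Hopf modules, and \eqref{eq:TTB} is replaced by a resolution induced from one of $k$ over $H$. The step that requires care is the compatibility of the coactions with the $H$-action on $E$, since no explicit lift to a resolution is available.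

\section{Homological tools and the trivial module}\label{sec:tools}

Let $R$ be an algebra. We use four standard facts; each also holds with left and right exchanged. For a complex $P$ of $R$-modules put $P^\vee=\operatorname{Hom}_R(P,R)$.

\begin{itemize}
\item[(T1)] Call a module \emph{perfect} if it has a finite resolution by finitely generated projective modules. A module is perfect if and only if it is isomorphic in the derived category to a bounded complex of finitely generated projectives, and such objects form a thick subcategory. Hence finite direct sums and direct summands of perfect modules are perfect, and so is a module with a finite resolution by perfect modules.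
\item[(T2)] If $P$ is a finitely generated projective left module, then $P^\vee$ is a finitely generated projective right module and $P^\vee\otimes_RM\to\operatorname{Hom}_R(P,M)$, $f\otimes m\mapsto f(-)m$, is bijective, naturally in $P$ and $M$.
\item[(T3)] For a cochain complex $X$ of right modules and a left module $N$ there is a natural map $H^i(X)\otimes_RN\to H^i(X\otimes_RN)$, bijective if $N$ is flat. If $X$ is a bounded complex of projectives whose only cohomology is $Y$, in degree $n$, then $H^i(X\otimes_RN)\cong\operatorname{Tor}^R_{n-i}(Y,N)$ for all $N$, and for $i=n$ this is the natural map. Indeed, with $Z^n$ the module of cocycles, $0\to Z^n\to X^n\to X^{n+1}\to\cdots$ is exact and therefore split, so $X$ is homotopy equivalent to $\cdots\to X^{n-1}\to Z^n\to0$, a shifted projective resolution of $Y$.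
\item[(T4)] A $\delta$-functor on $R$-modules is a sequence of additive functors $(F^i)_{i\ge0}$ with natural connecting maps that turn short exact sequences into long exact sequences. It is \emph{universal} if every natural transformation $F^0\to G^0$ to a $\delta$-functor $(G^i)$ extends uniquely to transformations $F^i\to G^i$ commuting with the connecting maps. If $F^i(I)=0$ for all injective $I$ and all $i>0$, then $(F^i)$ is universal.
\end{itemize}

The hypothesis that $H$ is skew Calabi--Yau enters the proof only through the next lemma.

\begin{lemma}\label{lem:trivial}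
Let $H$ be a skew Calabi--Yau Hopf algebra of dimension $n$. The trivial right module $k$ has a finite resolution $Q\to k$ by finitely generated projective right $H$-modules, $\operatorname{Ext}^i_H(k,H)=0$ for $i\ne n$, and the left $H$-module $L=\operatorname{Ext}^n_H(k,H)$ is one-dimensional.
\end{lemma}

\begin{proof}
Let $K\to H$ be a finite resolution by finitely generated projective $H^e$-modules. The augmented complex is a bounded exact complex of projective left $H$-modules, hence split, so $Q=k\otimes_HK\to k$ is exact. Its terms are finitely generated projective because $k\otimes_H(H\otimes H)\cong H$.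

Let ${}_\varepsilon H$ be $H$ with the regular right action and left action through $\varepsilon$. By adjunction and (T2), with $K^\vee=\operatorname{Hom}_{H^e}(K,H^e)$,
\[
\operatorname{Hom}_H(Q,H)\cong\operatorname{Hom}_{H^e}(K,{}_\varepsilon H)\cong K^\vee\otimes_{H^e}{}_\varepsilon H\cong K^\vee\otimes_Hk .
\]
The last map is $v\otimes x\mapsto xv\otimes1$. It respects the relation $h'vh\otimes x=v\otimes\varepsilon(h)xh'$, and its inverse is $v\otimes1\mapsto v\otimes1$. Left multiplication on $H$ is an endomorphism of the bimodule ${}_\varepsilon H$, and all three maps are left $H$-linear for it. Now $K^\vee$ is a bounded complex of projective right $H^e$-modules, hence of projective right $H$-modules, and its only cohomology is $H^{\mu_H}$ in degree $n$, where $\mu_H$ is the Nakayama automorphism of $H$. This module is free of rank one on the right, so by (T3) the cohomology of $K^\vee\otimes_Hk$ is $H^{\mu_H}\otimes_Hk\cong k$, in degree $n$.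
\end{proof}

Fix $0\ne\ell\in L$, so that $h\ell=\chi(h)\ell$. In $H^{\mu_H}\otimes_Hk$ we have $h\otimes1=1\cdot\mu_H^{-1}(h)\otimes1$, so $\chi=\varepsilon\circ\mu_H^{-1}$.

\medskip
\noindent\textbf{Standing hypotheses for Sections~\ref{sec:T}--\ref{sec:hopf}.} $H$ is skew Calabi--Yau of dimension $n$ with bijective antipode; $A\subseteq B$ is a flat $H$-Galois extension; $A$ is homologically smooth, $\operatorname{Ext}^i_{A^e}(A,A^e)=0$ for $i\ne d$, and $U=\operatorname{Ext}^d_{A^e}(A,A^e)$ is flat as a left and as a right $A$-module. These hold in all three theorems: $A^\mu$ is free on each side, and an invertible bimodule is projective on each side. We fix a finite resolution $P\to A$ by finitely generated projective $A^e$-modules and put $T=B\otimes_AB$ and $W=B^e$.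

\section{The action of $H$ on $B\otimes_AB$ and smoothness of $B$}\label{sec:T}

The resolution $P$ induces a resolution over $B^e$ of $T$, not of $B$. The Galois condition bridges the gap: it makes $T$ a free $H$-module with quotient $B$.

Make $B\otimes H$ a $B$-bimodule by $b(x\otimes g)b'=bxb'_0\otimes gb'_1$. Then $\beta$ is a bimodule isomorphism, since $\beta(b\otimes b')=b(1\otimes1)b'$. Left multiplication by $h\in H$ on the second factor of $B\otimes H$ commutes with both actions of $B$. Transporting it along $\beta$ gives a left $H$-action on $T$ by bimodule maps. The \emph{translation map} is $\kappa(h)=\beta^{-1}(1\otimes h)=h\cdot(1\otimes1)$, so that $h\cdot(b\otimes b')=b\kappa(h)b'$. In Section~\ref{sec:graded}, $\kappa(g)=z^{-1}\otimes z$.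

\begin{lemma}\label{lem:T}
\begin{itemize}
\item[(a)] $T$ is a free left $H$-module, and multiplication induces an isomorphism of $B$-bimodules $k\otimes_HT\cong B$.
\item[(b)] Define $\hat\gamma,\check\gamma\colon T\to T\otimes H$ by $\hat\gamma(b\otimes b')=b\otimes b'_0\otimes b'_1$ and $\check\gamma(b\otimes b')=b_0\otimes b'\otimes b_1$. Then
\[
\hat\gamma(\kappa(h))=\kappa(h_1)\otimes h_2,\qquad\check\gamma(\kappa(h))=\kappa(h_2)\otimes S(h_1).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) The $H$-module $B\otimes H$ is free, $\mathrm{id}\otimes\varepsilon$ induces $k\otimes_H(B\otimes H)\cong B$, and $(\mathrm{id}\otimes\varepsilon)\beta(b\otimes b')=bb'$.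

(b) Both maps are well defined because $\rho$ is $A$-linear on each side. We compare both sides after the bijection $\beta\otimes\mathrm{id}$. First, $(\beta\otimes\mathrm{id})\hat\gamma(b\otimes b')=bb'_0\otimes b'_1\otimes b'_2=(\mathrm{id}\otimes\Delta)\beta(b\otimes b')$, which sends $\kappa(h)$ to $1\otimes h_1\otimes h_2$. Second, let $\theta(x\otimes g)=x_0\otimes g_2\otimes x_1S(g_1)$ for $x\otimes g\in B\otimes H$. Then
\[
\theta\beta(b\otimes b')=b_0b'_0\otimes b'_3\otimes b_1b'_1S(b'_2)=b_0b'_0\otimes b'_1\otimes b_1=(\beta\otimes\mathrm{id})\check\gamma(b\otimes b'),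
\]
and $\theta\beta(\kappa(h))=1\otimes h_2\otimes S(h_1)$.
\end{proof}

For a left $A^e$-module $N$ and a right $A^e$-module $V$ there are natural isomorphisms
\begin{align}
B^e\otimes_{A^e}N&\cong B\otimes_AN\otimes_AB, & (x\otimes x')\otimes m&\mapsto x\otimes m\otimes x',\label{eq:ind1}\\
V\otimes_{A^e}B^e&\cong B\otimes_AV\otimes_AB, & v\otimes(x\otimes x')&\mapsto x'\otimes v\otimes x.\label{eq:ind2}
\end{align}
The flip in \eqref{eq:ind2} comes from the relation $a'va\otimes(x\otimes x')=v\otimes(ax\otimes x'a')$; it turns the inner structure of $B^e$ into the evident bimodule structure. Since $B$ is flat over $A$ on both sides, the right-hand sides are exact functors. So $B^e$ is flat as a right and as a left $A^e$-module.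

\begin{proposition}\label{prop:smooth}
$B$ is homologically smooth.
\end{proposition}

\begin{proof}
By \eqref{eq:ind1} and flatness, $B^e\otimes_{A^e}P\to T$ is a finite resolution by finitely generated projective $B^e$-modules, so $T$ is perfect. By Lemma~\ref{lem:T}(a), $Q\otimes_HT\to k\otimes_HT\cong B$ is an exact complex of bimodules. Each term is a direct summand of some $T^r$. By (T1), $B$ is perfect.
\end{proof}

\section{Reduction to one $H$-module}\label{sec:E}

We compute $\operatorname{Ext}^*_{B^e}(B,W)$ in two stages, first the cohomology of $A$ and then that of $H$. For a $B$-bimodule $M$ let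
\[
F^i(M)=H^i(\operatorname{Hom}_{A^e}(P,M))=\operatorname{Ext}^i_{A^e}(A,M).
\]
Then $F^0(M)=M^A=\{m:am=ma\text{ for all }a\in A\}$, and $m\mapsto f_m$, $f_m(b\otimes b')=bmb'$, identifies $M^A$ with $\operatorname{Hom}_{B^e}(T,M)$. The left $H$-action on $T$ gives the right action $(f\cdot h)(t)=f(h\cdot t)$, that is, $m\cdot h=f_m(\kappa(h))$. This formula has no meaning for $m\notin M^A$, so it cannot be applied to cochains; the factor $q$ in Section~\ref{sec:graded} shows that the action in higher degrees carries new information. We control it by universality.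

\begin{lemma}\label{lem:action}
The $\delta$-functor $(F^i)$ on $B$-bimodules is universal. The groups $F^i(M)$ have unique right $H$-actions, natural in $M$ and commuting with connecting maps, that extend the action on $F^0$. If $M\to I$ is an injective resolution over $B^e$, then $F^i(M)\cong H^i(\operatorname{Hom}_{B^e}(T,I))$ as $H$-modules, naturally in $M$.
\end{lemma}

\begin{proof}
If $I$ is an injective $B^e$-module, then $\operatorname{Hom}_{A^e}(-,I)=\operatorname{Hom}_{B^e}(B^e\otimes_{A^e}-,I)$ is exact, because $B^e$ is flat as a right $A^e$-module. So $F^i(I)=0$ for $i>0$, and (T4) applies. Each $h$ acts on $F^0$ by a natural transformation, which extends uniquely; uniqueness gives the module axioms. The functors $\operatorname{Ext}^i_{B^e}(T,-)$ form a universal $\delta$-functor with the same degree $0$ term, and $H$ acts on it through $T$. The identification in degree $0$ extends to an isomorphism of $\delta$-functors, which is $H$-linear by uniqueness.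
\end{proof}

By (T2) and (T3), for every left $A^e$-module $M$ there is a natural map $\operatorname{Ext}^i_{A^e}(A,A^e)\otimes_{A^e}M\to\operatorname{Ext}^i_{A^e}(A,M)$, bijective for flat $M$. Since $W$ is flat as a left $A^e$-module, $F^i(W)=0$ for $i\ne d$, and by \eqref{eq:ind2}
\begin{equation}\label{eq:E}
E:=F^d(W)\cong U\otimes_{A^e}W\cong B\otimes_AU\otimes_AB .
\end{equation}
Right multiplications on $W$ are endomorphisms of the left $B^e$-module $W$. By naturality they induce the evident $B$-bimodule structure on $B\otimes_AU\otimes_AB$, and this structure commutes with the $H$-action.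

\begin{proposition}\label{prop:reduction}
Let $Q^\vee=\operatorname{Hom}_H(Q,H)$. For all $i\in\mathbb Z$ there is an isomorphism of $B$-bimodules $\operatorname{Ext}^{d+i}_{B^e}(B,B^e)\cong H^i(E\otimes_HQ^\vee)$.
\end{proposition}

\begin{proof}
Let $W\to I$ be an injective resolution over $B^e$ and $C=\operatorname{Hom}_{B^e}(T,I)$, a complex of right $H$-modules in degrees $\ge0$. By Lemma~\ref{lem:action} its only cohomology is $E$, in degree $d$. The functor $\operatorname{Hom}_H(-,C^j)=\operatorname{Hom}_{B^e}(-\otimes_HT,I^j)$ is exact because $T$ is free over $H$, so each $C^j$ is injective; and $\operatorname{Hom}_H(k,C)=\operatorname{Hom}_{B^e}(B,I)$ by Lemma~\ref{lem:T}(a). Let $C'$ be the subcomplex $\cdots\to C^{d-1}\to Z^d\to0$, and let $E[-d]$ be $E$ placed in degree $d$. Consider the maps of total complexes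
\[
\operatorname{Hom}_H(k,C)\to\operatorname{Hom}_H(Q,C)\leftarrow\operatorname{Hom}_H(Q,C')\to\operatorname{Hom}_H(Q,E[-d]).
\]
The first is a quasi-isomorphism because $Q\to k$ is one and $C$ is a bounded-below complex of injectives. The other two are quasi-isomorphisms because $C\leftarrow C'\to E[-d]$ are and $Q$ is a bounded complex of projectives. By (T2), $\operatorname{Hom}_H(Q,E)\cong E\otimes_HQ^\vee$. A right multiplication on $W$ lifts to a chain map $I\to I$, hence to an $H$-linear chain map $C\to C$ that preserves $C'$. All maps above commute with it, and at both ends it induces the bimodule structure.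
\end{proof}

By Lemma~\ref{lem:trivial} and (T3), the right-hand side is $\operatorname{Tor}^H_{n-i}(E,L)$. What remains is to understand $E$ as an $H$-module.

\section{Two Hopf module structures on $E$}\label{sec:hopf}

A \emph{right Hopf module} over $H$ is a right $H$-module $M$ with a right coaction $\delta(\xi)=\xi_0\otimes\xi_1$ such that $\delta(\xi h)=\xi_0h_1\otimes\xi_1h_2$. We recall the fundamental theorem of Hopf modules (Larson--Sweedler) with its proof, since the formula is needed later.

\begin{lemma}\label{lem:fundamental}
Let $M$ be a right Hopf module and $M^{\operatorname{co}}=\{\xi:\delta(\xi)=\xi\otimes1\}$. Then $\pi(\xi)=\xi_0S(\xi_1)$ lies in $M^{\operatorname{co}}$, $\xi=\pi(\xi_0)\xi_1$, and $M^{\operatorname{co}}\otimes H\to M$, $\xi\otimes h\mapsto\xi h$, is an isomorphism of right $H$-modules.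
\end{lemma}

\begin{proof}
Since $\Delta(S(h))=S(h_2)\otimes S(h_1)$, we have $\delta(\pi(\xi))=\xi_0S(\xi_3)\otimes\xi_1S(\xi_2)=\pi(\xi)\otimes1$, and $\pi(\xi_0)\xi_1=\xi_0S(\xi_1)\xi_2=\xi$. The map $\xi\mapsto\pi(\xi_0)\otimes\xi_1$ is thus a right inverse. It is a left inverse because, for coinvariant $\xi$, it sends $\xi h$ to $\xi h_1S(h_2)\otimes h_3=\xi\otimes h$.
\end{proof}

The two outer factors of $E=B\otimes_AU\otimes_AB$ carry coactions
\[
\delta_{\mathrm L}(x'\otimes v\otimes x)=x'_0\otimes v\otimes x\otimes x'_1,\qquad\delta_{\mathrm R}(x'\otimes v\otimes x)=x'\otimes v\otimes x_0\otimes x_1,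
\]
with coinvariants $E^{\mathrm L}$ and $E^{\mathrm R}$. The coactions are explicit and the action is not. The action is natural only for $B$-bimodule maps, so we want to realize $\delta_{\mathrm L}$ and $\delta_{\mathrm R}$ as $F^d$ of such maps. The coactions of the two factors of $W$ are $A$-bimodule maps $W\to W\otimes H$, and they become $B$-bimodule maps after a twist of the target. For a $B$-bimodule $M$ define two bimodule structures on $M\otimes H$:
\[
M\mathbin{\hat\otimes}H\colon\ b(m\otimes g)b'=bmb'_0\otimes gb'_1,\qquad M\mathbin{\check\otimes}H\colon\ b(m\otimes g)b'=b_0mb'\otimes b_1g .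
\]
Restricted to $A$, both are the direct sum $M\otimes H$ of copies of $M$. For $g\in H$ let $\iota_g\colon M\to M\otimes H$, $m\mapsto m\otimes g$, an $A$-bimodule map. As the terms of $P$ are finitely generated, $\xi\otimes g\mapsto\operatorname{Ext}^i_{A^e}(A,\iota_g)(\xi)$ defines bijections
\[
\hat c\colon F^i(M)\otimes H\to F^i(M\mathbin{\hat\otimes}H),\qquad\check c\colon F^i(M)\otimes H\to F^i(M\mathbin{\check\otimes}H).
\]
They are the same linear map; only the $H$-actions on the targets differ.

\begin{lemma}\label{lem:twist}
For $\xi\in F^i(M)$ and $g,h\in H$,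
\[
\hat c(\xi\otimes g)\cdot h=\hat c(\xi h_1\otimes gh_2),\qquad\check c(\xi\otimes g)\cdot h=\check c(\xi h_2\otimes S(h_1)g).
\]
\end{lemma}

\begin{proof}
Fix $g$ and $h$. The functors $-\mathbin{\hat\otimes}H$ and $-\mathbin{\check\otimes}H$ are exact, so $(F^i(-\mathbin{\hat\otimes}H))$ and $(F^i(-\mathbin{\check\otimes}H))$ are $\delta$-functors. The maps $\iota_{g'}$ are natural in $M$, so they induce morphisms of $\delta$-functors, and so do the actions of elements of $H$. Hence both sides of each equation, as functions of $\xi$, are morphisms of $\delta$-functors out of $(F^i)$, and by universality it suffices to treat $i=0$. Let $m\in M^A$. In $M\mathbin{\hat\otimes}H$ we have $f_{m\otimes g}(b\otimes b')=bmb'_0\otimes gb'_1$, so $f_{m\otimes g}$ is $\hat\gamma$ followed by $t\otimes x\mapsto f_m(t)\otimes gx$. By Lemma~\ref{lem:T}(b), $(m\otimes g)\cdot h=f_m(\kappa(h_1))\otimes gh_2=m\cdot h_1\otimes gh_2$. In $M\mathbin{\check\otimes}H$ we have $f_{m\otimes g}(b\otimes b')=b_0mb'\otimes b_1g$, so $f_{m\otimes g}$ is $\check\gamma$ followed by $t\otimes x\mapsto f_m(t)\otimes xg$, and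 $(m\otimes g)\cdot h=m\cdot h_2\otimes S(h_1)g$.
\end{proof}

\begin{proposition}\label{prop:hopf}
For $\xi\in E$ and $h\in H$, writing $\xi_0\otimes\xi_1$ for the coaction in question applied to $\xi$,
\begin{equation}\label{eq:compat}
\delta_{\mathrm L}(\xi h)=\xi_0h_1\otimes\xi_1h_2,\qquad\delta_{\mathrm R}(\xi h)=\xi_0h_2\otimes S(h_1)\xi_1 .
\end{equation}
The maps $E^{\mathrm L}\otimes H\to E$ and $E^{\mathrm R}\otimes H\to E$, $\xi\otimes h\mapsto\xi h$, are bijective.
\end{proposition}

\begin{proof}
Define $\hat\rho\colon W\to W\mathbin{\hat\otimes}H$ by $x\otimes x'\mapsto x\otimes x'_0\otimes x'_1$ and $\check\rho\colon W\to W\mathbin{\check\otimes}H$ by $x\otimes x'\mapsto x_0\otimes x'\otimes x_1$. These are $B$-bimodule maps: they send $bx\otimes x'b'$ to $bx\otimes x'_0b'_0\otimes x'_1b'_1$ and to $b_0x_0\otimes x'b'\otimes b_1x_1$. So $F^d(\hat\rho)$ and $F^d(\check\rho)$ are $H$-linear. The map $U\otimes_{A^e}M\to\operatorname{Ext}^d_{A^e}(A,M)$ is natural for all $A$-bimodule maps, in particular for $\hat\rho$, $\check\rho$ and $\iota_g$. Therefore $F^d(\hat\rho)$ sends the class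 of $v\otimes(x\otimes x')$ to $\hat c$ of $\bigl(v\otimes(x\otimes x'_0)\bigr)\otimes x'_1$, and $F^d(\check\rho)$ sends it to $\check c$ of $\bigl(v\otimes(x_0\otimes x')\bigr)\otimes x_1$. In view of the flip in \eqref{eq:ind2}, $F^d(\hat\rho)=\hat c\,\delta_{\mathrm L}$ and $F^d(\check\rho)=\check c\,\delta_{\mathrm R}$. Now $\hat c\,\delta_{\mathrm L}(\xi h)=\hat c(\xi_0\otimes\xi_1)\cdot h$ and $\check c\,\delta_{\mathrm R}(\xi h)=\check c(\xi_0\otimes\xi_1)\cdot h$, and Lemma~\ref{lem:twist} gives \eqref{eq:compat}.

Thus $(E,\delta_{\mathrm L})$ is a right Hopf module, and Lemma~\ref{lem:fundamental} applies. The second formula is not of Hopf type, and here, and only here, we use that $S$ is bijective. The algebra $H$ with the opposite comultiplication $h\mapsto h_2\otimes h_1$ is a Hopf algebra $H^{\mathrm{cop}}$ with antipode $S^{-1}$, and $S^{-1}\colon H\to H^{\mathrm{cop}}$ is a coalgebra map. So $\delta'=(\mathrm{id}\otimes S^{-1})\delta_{\mathrm R}$ is a right $H^{\mathrm{cop}}$-coaction with coinvariants $E^{\mathrm R}$, and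
\[
\delta'(\xi h)=\xi_0h_2\otimes S^{-1}(S(h_1)\xi_1)=\xi_0h_2\otimes S^{-1}(\xi_1)h_1 .
\]
Hence $(E,\delta')$ is a right Hopf module over $H^{\mathrm{cop}}$, and Lemma~\ref{lem:fundamental} applies again.
\end{proof}

For $h=g$ group-like, \eqref{eq:compat} says that $g$ raises the left degree and lowers the right degree, as in Figure~\ref{fig:grid}. The coinvariants are found by flatness alone.

\begin{lemma}\label{lem:coinv}
The maps $U\otimes_AB\to E^{\mathrm L}$, $v\otimes b\mapsto1\otimes v\otimes b$, and $B\otimes_AU\to E^{\mathrm R}$, $b\otimes v\mapsto b\otimes v\otimes1$, are bijective.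
\end{lemma}

\begin{proof}
The sequence of $A$-bimodules $0\to A\to B\to B\otimes H$, with last map $b\mapsto\rho(b)-b\otimes1$, is exact by the definition of $A$. The functor $-\otimes_AU\otimes_AB$ is exact because $U$ and $B$ are flat left $A$-modules, and it turns the last map into $\xi\mapsto\delta_{\mathrm L}(\xi)-\xi\otimes1$. The functor $B\otimes_AU\otimes_A-$ is exact because $U$ and $B$ are flat right $A$-modules, and it turns the last map into $\xi\mapsto\delta_{\mathrm R}(\xi)-\xi\otimes1$.
\end{proof}

\begin{proposition}\label{prop:key}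
We have $\operatorname{Ext}^i_{B^e}(B,B^e)=0$ for $i\ne d+n$, and $D=\operatorname{Ext}^{d+n}_{B^e}(B,B^e)\cong E\otimes_HL$ as $B$-bimodules. The map $j\colon U\to D$, $j(v)=(1\otimes v\otimes1)\otimes\ell$, is an $A$-bimodule map, and
\[
U\otimes_AB\to D,\ v\otimes b\mapsto j(v)b,\qquad B\otimes_AU\to D,\ b\otimes v\mapsto bj(v),
\]
are bijective.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:hopf}, $E$ is a free right $H$-module. So $H^i(E\otimes_HQ^\vee)\cong E\otimes_H\operatorname{Ext}^i_H(k,H)$ by (T3), compatibly with the $H$-linear maps given by the actions of $B$. Proposition~\ref{prop:reduction} and Lemma~\ref{lem:trivial} give the first statement. For $E'=E^{\mathrm L}$ or $E^{\mathrm R}$, the isomorphism of right $H$-modules $E'\otimes H\cong E$ gives $E'\otimes L\cong E\otimes_HL$. Since $L=k\ell$, the map $E'\to D$, $\xi\mapsto\xi\otimes\ell$, is bijective. Composing with the bijections of Lemma~\ref{lem:coinv} gives $v\otimes b\mapsto(1\otimes v\otimes b)\otimes\ell=j(v)b$ and $b\otimes v\mapsto(b\otimes v\otimes1)\otimes\ell=bj(v)$. Finally, $1\otimes ava'\otimes1=a(1\otimes v\otimes1)a'$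 in $E$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Smoothness and the vanishing are Propositions~\ref{prop:smooth} and~\ref{prop:key}. Let $u\in U\cong A^\mu$ correspond to $1$, so that $u$ is a basis of $U$ on each side and $ua=\mu(a)u$. Then $b\mapsto u\otimes b$ and $b\mapsto b\otimes u$ are bijections $B\to U\otimes_AB$ and $B\to B\otimes_AU$. Put $w=j(u)$. By Proposition~\ref{prop:key}, $b\mapsto wb$ and $b\mapsto bw$ are bijections $B\to D$. By Lemma~\ref{lem:generator}, $D\cong B^\nu$, where $wb=\nu(b)w$.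
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nakayama}]
Take $u,w,\nu$ as above. For $a\in A$ we have $wa=j(ua)=j(\mu(a)u)=\mu(a)w$, so $\nu|_A=\mu$.

To compute $\nu^{-1}$ we move $b$ from the left of $w$ to the right, using the projection $\pi$ of Lemma~\ref{lem:fundamental} for $\delta_{\mathrm L}$. Put $\tilde w=1\otimes u\otimes1\in E$; by Lemma~\ref{lem:coinv}, $b\mapsto\tilde wb$ is a bijection $B\to E^{\mathrm L}$. Since $\delta_{\mathrm L}(b\tilde w)=b_0\tilde w\otimes b_1$, there is a unique linear map $\sigma\colon B\to B$ with
\begin{equation}\label{eq:sigma}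
\tilde w\sigma(b)=\pi(b\tilde w)=(b_0\tilde w)\cdot S(b_1),
\end{equation}
and $b\tilde w=(\tilde w\sigma(b_0))\cdot b_1$. In $D$ we have $\xi h\otimes\ell=\chi(h)\,\xi\otimes\ell$, so $bw=w\sigma(b_0)\chi(b_1)$. Comparing with $bw=w\nu^{-1}(b)$, and using $\chi(h_1)\chi(S(h_2))=\varepsilon(h)$, we obtain
\begin{equation}\label{eq:nusigma}
\nu^{-1}(b)=\sigma(b_0)\chi(b_1),\qquad\sigma(b)=\nu^{-1}(b_0)\chi(S(b_1)).
\end{equation}
Apply $\delta_{\mathrm R}$ to \eqref{eq:sigma}. The left side gives $\tilde w\sigma(b)_0\otimes\sigma(b)_1$. On the right, $b_0\tilde w\in E^{\mathrm R}$, so \eqref{eq:compat} with $h=S(b_1)$ and $\Delta(S(b_1))=S(b_2)\otimes S(b_1)$ gives $(b_0\tilde w)\cdot S(b_1)\otimes S^2(b_2)=\tilde w\sigma(b_0)\otimes S^2(b_1)$. As $b\mapsto\tilde wb$ is injective, $\rho(\sigma(b))=\sigma(b_0)\otimes S^2(b_1)$. With \eqref{eq:nusigma},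
\[
\rho(\nu^{-1}(b))=\sigma(b_0)\otimes S^2(b_1)\chi(b_2)=\nu^{-1}(b_0)\otimes\chi(S(b_1))S^2(b_2)\chi(b_3).\qedhere
\]
\end{proof}

For the last proof, recall that a \emph{progenerator} is a finitely generated projective module $M_R$ such that $R$ is a direct summand of some $M^s$. We use two facts of Morita theory. If $U$ is an invertible $A$-bimodule, then $U_A$ is a progenerator and $-\otimes_AU$ is an equivalence on right $A$-modules. If $D$ is a $B$-bimodule such that $D_B$ is a progenerator and left multiplication $B\to\operatorname{End}_B(D_B)$ is bijective, then $D$ is invertible.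

\begin{proof}[Proof of Theorem~\ref{thm:vdb}]
Propositions~\ref{prop:smooth} and~\ref{prop:key} give smoothness, the vanishing, and the two isomorphisms, which are $(A,B)$-linear and $(B,A)$-linear because $j$ is an $A$-bimodule map. It remains to show that $D$ is invertible. Since $U_A$ is a summand of some $A^r$ and $A_A$ is a summand of some $U^s$, the module $D_B\cong U\otimes_AB$ is a progenerator. Consider
\[
B\longrightarrow\operatorname{End}_B(D_B)\longrightarrow\operatorname{Hom}_A(U_A,D_A),
\]
left multiplication followed by $f\mapsto f\circ j$. The second map is bijective, because $D_B\cong U\otimes_AB$ with $j(v)$ corresponding to $v\otimes1$, and $\operatorname{Hom}_B(U\otimes_AB,D)\cong\operatorname{Hom}_A(U,D)$ by adjunction. The composite sends $b$ to $v\mapsto bj(v)$. Under $D\cong B\otimes_AU$ this is $v\mapsto b\otimes v$, so the composite is the map $B=\operatorname{Hom}_A(A_A,B_A)\to\operatorname{Hom}_A(U,B\otimes_AU)$ induced by the equivalence $-\otimes_AU$, and it is bijective. Hence left multiplication is bijective and $D$ is invertible.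
\end{proof}

\begin{thebibliography}{9}
\bibitem{Zhu} Ruipeng Zhu, \emph{Skew Calabi-Yau property of faithfully flat Hopf Galois extensions}, arXiv:2501.02830 (2025).
\end{thebibliography}
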